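# Eigenvalue sums at fixed diameter: near-coincident Bessel zeros against the disk

## 1. Dirichlet eigenvalues, diameter, and the spectrum of the disk

**Definition 1 (Dirichlet eigenvalues).** Let $\Omega\subset\mathbb R^2$ be a bounded domain. Its Dirichlet eigenvalues
$$0<\lambda_1<\lambda_2\le\lambda_3\le\dots\to\infty$$
are the numbers $\lambda$, counted with multiplicity, for which $-\Delta u=\lambda u$ in $\Omega$, $u=0$ on $\partial\Omega$ has a nonzero solution $u\in H^1_0(\Omega)$. Write $S_n(\Omega)=\lambda_1+\dots+\lambda_n$.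

*Example.* For the unit square the eigenfunctions are $\sin(p\pi x)\sin(q\pi y)$ with $p,q\ge1$, and the eigenvalues are $\pi^2(p^2+q^2)$. So $\lambda_1=2\pi^2$, $\lambda_2=\lambda_3=5\pi^2$, and $S_3=12\pi^2$.

**Definition 2 (diameter).** $D(\Omega)=\sup\{|p-q|:p,q\in\Omega\}$. We write $A(\Omega)$ for the area.

*Example.* The unit square has $D=\sqrt2$, the unit disk $\mathbb D$ has $D=2$, an equilateral triangle has $D$ equal to its side.

If $\Omega$ is scaled by $t$, eigenvalues are multiplied by $t^{-2}$ and $D$ by $t$. Hence $S_n(\Omega)D(\Omega)^2$ is scale invariant. For the unit square, $S_1D^2=4\pi^2\approx39.5$ and $S_3D^2=24\pi^2\approx236.9$.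

**The disk.** Let $J_m$ be the Bessel function of integer order $m\ge0$ and let $j_{m,1}<j_{m,2}<\dots$ be its positive zeros. A complete orthonormal system of complex Dirichlet eigenfunctions of $\mathbb D$ is indexed by $j=(m,s)$ with $m\in\mathbb Z$, $s\ge1$:
$$u_j=c_jJ_{|m|}(j_{|m|,s}r)e^{im\theta},\qquad c_j>0,\qquad \lambda_j=j_{|m|,s}^2 .$$
Write $m_j=m$ for the angular number. A level with $m=0$ is simple. A level with $|m|\ge1$ is at least double, since $(m,s)$ and $(-m,s)$ share the eigenvalue. Each $u_j$ is smooth up to the boundary, and $|u_j|^2$ is radial.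

The zeros of all $J_m$ below $11.5$, from Abramowitz–Stegun, Table 9.5, with their squares, are these.

| $(m,s)$ | $j_{m,s}$ | $j_{m,s}^2$ | | $(m,s)$ | $j_{m,s}$ | $j_{m,s}^2$ |
|---|---|---|---|---|---|---|
|0,1|2.40483|5.7832| |0,3|8.65373|74.8870|
|1,1|3.83171|14.6820| |5,1|8.77148|76.9389|
|2,1|5.13562|26.3746| |3,2|9.76102|95.2775|
|0,2|5.52008|30.4713| |6,1|9.93611|98.7263|
|3,1|6.38016|40.7064| |1,3|10.17347|103.4995|
|1,2|7.01559|49.2185| |4,2|11.06471|122.4278|
|4,1|7.58834|57.5829| |7,1|11.08637|122.9076|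
|2,2|8.41724|70.8499| | | | |

The list is complete. The zero $j_{m,s}$ increases strictly in $m$ for each $s$, and in $s$. So all zeros with $m\ge8$ are at least $j_{8,1}=12.22509$. Those with $m\ge5$, $s\ge2$ are at least $j_{5,2}=12.33860$, those with $m\ge2$, $s\ge3$ at least $j_{2,3}=11.61984$, and those with $s\ge4$ at least $j_{0,4}=11.79153$. What is left is $m\in\{0,1\}$ with $s\le3$, $m\in\{2,3,4\}$ with $s\le2$, and $m\in\{5,6,7\}$ with $s=1$: the fifteen entries of the table.

*Example.* $S_1(\mathbb D)D(\mathbb D)^2\approx4\cdot5.783\approx23.1$, and $S_3(\mathbb D)D(\mathbb D)^2\approx4(5.783+2\cdot14.682)\approx140.6$. Both are smaller than for the square.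

**Definition 3 (Gram matrices and the trace principle).** For linearly independent $v_1,\dots,v_n\in H_0^1(\Omega;\mathbb C)$ put $K_{jk}=\int_\Omega\nabla v_j\cdot\nabla\bar v_k$ and $M_{jk}=\int_\Omega v_j\bar v_k$. Then
$$S_n(\Omega)\le\operatorname{tr}(M^{-1}K).\tag{1}$$

*Proof.* The functions $w_j=\sum_k(M^{-1/2})_{jk}v_k$ are orthonormal in $L^2$, and their total energy is $\operatorname{tr}(M^{-1/2}KM^{-1/2})=\operatorname{tr}(M^{-1}K)$. Let $\varphi_k$ be orthonormal eigenfunctions and $p_k=\sum_{i\le n}|\langle w_i,\varphi_k\rangle|^2$. Then $0\le p_k\le1$ by Bessel's inequality, $\sum_kp_k=n$, and the total energy is $\sum_k\lambda_kp_k$. Finally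
$$\sum_k\lambda_kp_k-\sum_{k\le n}\lambda_k=\sum_{k>n}\lambda_kp_k-\sum_{k\le n}\lambda_k(1-p_k)\ge\lambda_n\Bigl(\sum_{k>n}p_k-\sum_{k\le n}(1-p_k)\Bigr)=0.\qquad\square$$

*Example.* On $\mathbb D$ with $n=1$ and $v=1-r^2$: $K=\int4r^2=2\pi$, $M=\int(1-r^2)^2=\pi/3$, so $\operatorname{tr}(M^{-1}K)=6\ge5.783$.

**Definition 4 (conformal transplantation).** Let $F$ be holomorphic near $\overline{\mathbb D}$, injective on $\overline{\mathbb D}$, with $F'\ne0$ there. For $v\in H^1_0(\mathbb D;\mathbb C)$ the transplanted function $v\circ F^{-1}$ lies in $H_0^1(F(\mathbb D);\mathbb C)$, and conformal invariance of the Dirichlet integral gives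
$$\int_{F(\mathbb D)}|\nabla(v\circ F^{-1})|^2=\int_{\mathbb D}|\nabla v|^2,\qquad\int_{F(\mathbb D)}|v\circ F^{-1}|^2=\int_{\mathbb D}|v|^2|F'|^2 .\tag{2}$$
So the energy is unchanged and the whole effect of the new domain sits in the weight $|F'|^2$.

*Example.* For $F(z)=z+\varepsilon z^4$ with $\varepsilon$ small, $|F'|^2=1+8\varepsilon r^3\cos3\theta+16\varepsilon^2r^6$. Its integral is the area of the image, $\pi(1+4\varepsilon^2)$.

**Textbook facts used.** For bounded domains:

* Faber–Krahn: $\lambda_1A$ is minimal for the disk.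
* Isodiametric inequality: $A\le\pi D^2/4$. Among compact convex sets, equality holds only for disks.
* Li–Yau: $S_n\ge2\pi n^2/A$. Since $n\lambda_n\ge S_n$, also $\lambda_n\ge2\pi n/A$.
* Weyl's law: $\lambda_n\sim4\pi n/A$; we need it for the disk.
* Domain monotonicity: if $\Omega\subset\Omega'$ then $\lambda_j(\Omega)\ge\lambda_j(\Omega')$.

## 2. Does the disk minimize $(\lambda_1+\dots+\lambda_n)D^2$?

Laugesen and Siudeja, in "Dirichlet eigenvalue sums on triangles are minimal for equilaterals" (arXiv:1008.1316, 2010), state the following conjecture. Among triangles of given diameter, the equilateral one minimizes $S_nD^2$ for every $n\ge1$. Among all plane domains one would then guess the disk.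

**Conjecture.** For every $n\ge1$ and every bounded plane domain $\Omega$, $S_n(\Omega)D(\Omega)^2\ge S_n(\mathbb D)D(\mathbb D)^2$.

The conjecture is false. For small $\varepsilon>0$ put
$$F_\varepsilon(z)=z+\varepsilon z^4+4\varepsilon^2z^7,\qquad\Omega_\varepsilon=F_\varepsilon(\mathbb D).\tag{3}$$

**Theorem 1.** For each $n\in\{24,25,26\}$ and all sufficiently small $\varepsilon>0$,
$$S_n(\Omega_\varepsilon)D(\Omega_\varepsilon)^2<S_n(\mathbb D)D(\mathbb D)^2 .$$

**Theorem 2.** For infinitely many $n$ there is $\varepsilon_0(n)>0$ such that the same strict inequality holds for $0<\varepsilon<\varepsilon_0(n)$. More precisely, there is $c>0$ such that for all large $T$ this is true for at least $c\sqrt T$ integers $n\le T$.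

**Theorem 3.** (a) For all bounded domains $\Omega$ and all $n$, $S_n(\Omega)D(\Omega)^2\ge8n^2$, while for the disk this quantity is $8n^2(1+o(1))$ as $n\to\infty$. (b) For each fixed $\Omega$ there is $n_0(\Omega)$ such that the conjectured inequality holds for all $n\ge n_0(\Omega)$. If $\pi D^2>4A$, then $n_0$ can be chosen depending only on $\pi D^2/(4A)$.

The domains $\Omega_\varepsilon$ are convex with analytic boundary and tend to the disk as $\varepsilon\to0$. These results do not determine which $n$ with $2\le n<24$ satisfy the conjecture.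

## 3. One eigenvalue, and what Li–Yau gives for a fixed domain

For $n=1$ the conjecture holds, since $\lambda_1D^2=(\lambda_1A)(D^2/A)$ and both factors are minimal for the disk, by Faber–Krahn and the isodiametric inequality.

The sensible first move for general $n$ is to keep this factorization and replace Faber–Krahn by Li–Yau. It gives a true statement.

**Proof of Theorem 3.** (a) By Li–Yau and $A\le\pi D^2/4$,
$$S_nD^2\ge\frac{2\pi n^2D^2}{A}\ge8n^2 .$$
For $\mathbb D$ we have $A=\pi$, so Weyl's law reads $\lambda_j\sim4j$, and $4S_n(\mathbb D)\sim4\cdot2n^2=8n^2$.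

(b) Put $1+\eta=\pi D^2/(4A)$, so $\eta\ge0$ by the isodiametric inequality.

If $\eta>0$, the first inequality above gives $S_n(\Omega)D^2\ge8n^2(1+\eta)$. By (a) the disk's value is at most $8n^2(1+\eta)$ once $n\ge n_0(\eta)$.

If $\eta=0$, let $C$ be the closed convex hull of $\Omega$. It has diameter $D$ and area at least $A=\pi D^2/4$, so equality holds in the isodiametric inequality for $C$ and $C$ is a disk. As $\Omega$ is open, $\Omega\subset\operatorname{int}C$. Domain monotonicity gives $\lambda_j(\Omega)\ge\lambda_j(\operatorname{int}C)$ for all $j$, with equal diameters, so the inequality holds for every $n$. $\blacksquare$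

For instance, the square has $1+\eta=\pi/2$, so it satisfies the conjectured inequality for all large $n$.

The approach stops at domains with $\pi D^2/(4A)$ close to $1$ and $n$ fixed. The lower bound $8n^2(1+\eta)$ is then useless, because the disk's own value may exceed it: for $n=1$ it is $23.1$, against $8$. So we should look near the disk, at fixed $n$, and compare second-order changes.

## 4. A three-fold deformation of nearly constant width

Take $F(z)=z+\varepsilon z^{k+1}+\dots$. To first order the boundary moves in the normal direction by $\mathrm{Re}(\varepsilon z^{k+1}\bar z)=\varepsilon\cos k\theta$. If $k$ is even, then for $F=z+\varepsilon z^{k+1}$ we get $F(1)-F(-1)=2+2\varepsilon$, so the diameter grows already at first order, whereas the eigenvalue bounds below gain only at order $\varepsilon^2$. So take $k$ odd. For $k=1$ the first-order motion $\varepsilon\cos\theta$ is that of a translation. The first useful choice is $k=3$, which explains the term $\varepsilon z^4$ in (3).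 The term $4\varepsilon^2z^7$ is there to control the diameter at second order.

**$\Omega_\varepsilon$ is a convex domain with analytic boundary.** On the convex set $\overline{\mathbb D}$, $|F_\varepsilon'-1|\le4\varepsilon+28\varepsilon^2<1$ for small $\varepsilon$, so $\mathrm{Re}\,F_\varepsilon'>0$. Since $F_\varepsilon(z)-F_\varepsilon(w)=(z-w)\int_0^1F_\varepsilon'(w+s(z-w))\,ds$, and the integral has positive real part, $F_\varepsilon$ is injective on $\overline{\mathbb D}$. So $\Omega_\varepsilon$ is bounded by an analytic Jordan curve. The tangent angle $\arg(izF'_\varepsilon(z))$ at $z=e^{i\theta}$ has $\theta$-derivative $\mathrm{Re}(1+zF_\varepsilon''/F_\varepsilon')$, which is positive for small $\varepsilon$, so $\Omega_\varepsilon$ is convex. The convexity is not used later.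

**Lemma 1.** $D(\Omega_\varepsilon)^2\le4\bigl(1+8\varepsilon^2+O(\varepsilon^3)\bigr)$.

*Proof.* **Step 1: a formula for distances.** Its purpose is to turn the diameter into the maximum of an explicit function. The function $|F(z)-F(w)|$ is subharmonic in $z$ and in $w$ separately, so by the maximum principle the diameter is $|F(z)-F(w)|$ for some $|z|=|w|=1$. Write $w=-ze^{2it}$ with $|t|\le\pi/2$. Then
$$z-w=2ze^{it}\cos t,\quad z^4-w^4=-2iz^4e^{4it}\sin4t,\quad z^7-w^7=2z^7e^{7it}\cos7t .$$
With $\zeta=z^3e^{3it}=x+iy$, $x^2+y^2=1$, division by $2ze^{it}$ gives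
$$\tfrac12|F(z)-F(w)|=\bigl|\cos t-i\varepsilon\zeta\sin4t+4\varepsilon^2\zeta^2\cos7t\bigr| .$$

**Step 2: directions far from antipodal, $|t|\ge10\varepsilon$.** Here the loss in $\cos t$ must beat the first-order term. By concavity of sine, $\sin s\ge\frac{2\sqrt2}{\pi}s$ on $[0,\pi/4]$, so $\cos t=1-2\sin^2(t/2)\le1-4t^2/\pi^2$ for $|t|\le\pi/2$. Also $|\sin4t|\le4|t|$. The modulus is at most
$$1-\tfrac4{\pi^2}t^2+4\varepsilon|t|+4\varepsilon^2\le1+4\varepsilon^2,$$
because $|t|\ge10\varepsilon>\pi^2\varepsilon$.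

**Step 3: nearly antipodal points, $|t|\le10\varepsilon$.** Here we expand to second order. The imaginary part is $-\varepsilon x\sin4t+8\varepsilon^2xy\cos7t=O(\varepsilon^2)$. The real part $R$ tends to $1$, and $\sqrt{R^2+I^2}\le R+I^2/(2R)$, so the imaginary part changes the modulus by only $O(\varepsilon^4)$. The real part is $\cos t+\varepsilon y\sin4t+4\varepsilon^2(x^2-y^2)\cos7t$, that is,
$$1-\tfrac{t^2}2+4\varepsilon yt+4\varepsilon^2(1-2y^2)+O(\varepsilon^3)\le1+8\varepsilon^2y^2+4\varepsilon^2(1-2y^2)+O(\varepsilon^3)=1+4\varepsilon^2+O(\varepsilon^3),$$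
where we used $-\frac{t^2}2+4\varepsilon yt\le8\varepsilon^2y^2$. All constants are absolute. Hence $D/2\le1+4\varepsilon^2+O(\varepsilon^3)$, and squaring proves the lemma. $\square$

The coefficient $4$ is the best one in this computation. With $c\,\varepsilon^2z^7$, $c>0$, in place of $4\varepsilon^2z^7$, the second-order coefficient in Step 3 is $c+(8-2c)y^2$, whose maximum over $y^2\in[0,1]$ is $8-c$ for $c\le4$ and $c$ for $c\ge4$. It is smallest at $c=4$, where the dependence on $y$ disappears.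

## 5. Boundary derivatives and radial moments of the disk eigenfunctions

For an index $j$ put $\langle r^k\rangle_j=\int_{\mathbb D}r^k|u_j|^2$.

**Lemma 2.** For every index $j$,
$$\oint_{\partial\mathbb D}|\partial_nu_j|^2=2\lambda_j,\tag{4}$$
$$\langle r^6\rangle_j\le\langle r^2\rangle_j=\frac13\Bigl(1+\frac{2(m_j^2-1)}{\lambda_j}\Bigr).\tag{5}$$

*Proof.* The inequality in (5) holds since $r\le1$. Let $m=|m_j|$, $\ell=\sqrt{\lambda_j}$, $y=J_m(x)$, $E=\ell^2y'(\ell)^2$, $I_k=\int_0^\ell x^ky^2\,dx$. The aim is to obtain three relations between $E$, $I_1$, $I_3$ and $\int x^3y'^2$. Bessel's equation is $x(xy')'=(m^2-x^2)y$. Multiplying by $2y'$,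
$$\frac{d}{dx}(xy')^2=(m^2-x^2)(y^2)' .$$
Boundary terms at $\ell$ containing $y$ vanish as $y(\ell)=0$. Those at $0$ vanish since $m\,y(0)=0$ for every $m\ge0$.

Integrating over $(0,\ell)$: $E=\int(m^2-x^2)(y^2)'=2I_1$.

Multiplying by $x^2$ and integrating: the left side is $\ell^2E-2\int_0^\ell x^3y'^2$ and the right side is $-2m^2I_1+4I_3$.

Multiplying Bessel's equation by $xy$ and integrating: the left side is
$$\int_0^\ell x^2y(xy')'=-\int_0^\ell(2xy+x^2y')xy'=-\int_0^\ell x^2(y^2)'-\int_0^\ell x^3y'^2=2I_1-\int_0^\ell x^3y'^2,$$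
and the right side is $m^2I_1-I_3$.

The last relation gives $\int x^3y'^2=(2-m^2)I_1+I_3$. Substituting in the second,
$$6I_3=\ell^2E+4(m^2-1)I_1=\bigl(2\ell^2+4(m^2-1)\bigr)I_1 .$$
By the change of variable $x=\ell r$, $\langle r^2\rangle_j=I_3/(\ell^2I_1)$, which is (5). For (4), $\partial_nu_j=c_j\ell y'(\ell)e^{im_j\theta}$, so $\oint|\partial_nu_j|^2=2\pi c_j^2E=4\pi c_j^2I_1$, while $1=\|u_j\|^2=2\pi c_j^2I_1/\ell^2$. Hence $\oint|\partial_nu_j|^2=2\ell^2=2\lambda_j$. $\square$

Since $|\partial_nu_j|$ is constant on the circle, (4) gives $\partial_nu_j=\pm\sqrt{\lambda_j/\pi}\,e^{im_j\theta}$.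

*Example.* For the ground state, $\langle r^2\rangle=\frac13(1-2/5.783)\approx0.218$.

## 6. Plain transplantation and its deficit at $n=24,25,26$

From $F_\varepsilon'=1+4\varepsilon z^3+28\varepsilon^2z^6$ we get, uniformly on $\mathbb D$,
$$|F_\varepsilon'|^2=1+\varepsilon a+\varepsilon^2b+O(\varepsilon^3),\qquad a=8r^3\cos3\theta,\quad b=16r^6+56r^6\cos6\theta .\tag{6}$$
Put $A_{jk}=\int_{\mathbb D}a\,u_j\bar u_k$. This is real, because $a$ is even in $\theta$ and the radial parts are real, so $A_{jk}=A_{kj}$. As $|u_j|^2$ is radial,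
$$A_{jj}=0,\qquad\int_{\mathbb D}b|u_j|^2=16\langle r^6\rangle_j .$$
So the $z^7$ term, which repaired the diameter, has no effect on the diagonal at this order.

Let $N$ be a set of $n$ indices realizing the $n$ lowest eigenvalues of $\mathbb D$. The first attempt is to transplant $v_j=u_j$, $j\in N$. Then $K=\Lambda:=\operatorname{diag}(\lambda_j)$ and $M=I+\varepsilon A+\varepsilon^2B+O(\varepsilon^3)$ with $B_{jj}=16\langle r^6\rangle_j$, so $M^{-1}=I-\varepsilon A+\varepsilon^2(A^2-B)+O(\varepsilon^3)$ and (1) gives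
$$S_n(\Omega_\varepsilon)\le\sum_N\lambda_j+\varepsilon^2\sum_{j\in N}\lambda_j\Bigl(\sum_{l\in N}|A_{jl}|^2-16\langle r^6\rangle_j\Bigr)+O(\varepsilon^3).$$
Multiplying by the bound of Lemma 1, the resulting bound for $\frac14S_nD^2$ is $\sum_N\lambda_j+\varepsilon^2Q+O(\varepsilon^3)$ with
$$Q=\sum_{j\in N}\lambda_j\Bigl(8+\sum_{l\in N}|A_{jl}|^2-16\langle r^6\rangle_j\Bigr).$$
The attempt succeeds if $Q<0$.

Let us evaluate the sums for $n=24,25,26$. The levels up to $(1,3)$ in the table are three simple and ten double ones, $23$ eigenvalues in all, with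
$$\sum_{j\le23}\lambda_j\approx111.1415+2\cdot633.8565\approx1378.85,\qquad\sum_{j\le23}(m_j^2-1)=-3+0+12+32+30+48+70=189$$
(contributions of $|m|=0,1,\dots,6$). Next come $\lambda_{24}=\lambda_{25}=j_{4,2}^2$ and $\lambda_{26}=\lambda_{27}=j_{7,1}^2$. Rounding in the table affects these sums by less than $0.01$. Hence

* $n=24$: $1501<\sum_N\lambda_j<1502$ and $\sum_N(m_j^2-1)=189+15=204$;
* $n=25$: $1623<\sum_N\lambda_j<1624$ and $\sum_N(m_j^2-1)=219$;
* $n=26$: $1746<\sum_N\lambda_j<1747$ and $\sum_N(m_j^2-1)=267$.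

By (5), $16\sum_N\lambda_j\langle r^6\rangle_j\le\frac{16}3\sum_N\lambda_j+\frac{32}3\sum_N(m_j^2-1)$. This is less than $10\,187$, $10\,998$, $12\,166$ for $n=24,25,26$, while $8\sum_N\lambda_j$ exceeds $12\,008$, $12\,984$, $13\,968$. So $Q>0$ in each case, and plain transplantation shows nothing. The area gain $16\langle r^6\rangle_j$ is too small to pay for the diameter cost $8$ per unit of eigenvalue. A further negative term is needed.

## 7. Mixing two nearly equal levels across the cut

A model for the missing term is the matrix $\begin{pmatrix}\lambda_\alpha&-\varepsilon V\\-\varepsilon V&\lambda_\beta\end{pmatrix}$ with $\Delta=\lambda_\beta-\lambda_\alpha>0$. Its lower eigenvalue is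
$$\tfrac12(\lambda_\alpha+\lambda_\beta)-\sqrt{\Delta^2/4+\varepsilon^2V^2}=\lambda_\alpha-\varepsilon^2V^2/\Delta+O(\varepsilon^4).$$
If $\lambda_\alpha$ is counted in the sum and $\lambda_\beta$ is not, we gain $\varepsilon^2V^2/\Delta$, which is large when $\Delta$ is small. If both are counted the effect cancels, since the trace is fixed. So we want a level just below the cut and one just above, very close together, and coupled by the weight. Since $a$ contains $\cos3\theta$, it couples angular numbers differing by $3$. The trial functions should let $u_\alpha$ borrow a multiple of $\varepsilon u_\beta$.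

**Proposition A.** Let $N$ be a set of $n$ indices realizing the $n$ lowest eigenvalues of $\mathbb D$ with multiplicity. Let $P$ be a finite nonempty set of pairs $(\alpha,\beta)$ with $\alpha\in N$, $\beta\notin N$, all $\alpha$'s distinct, all $\beta$'s distinct, $m_\beta-m_\alpha=\pm3$, and $0<\Delta:=\lambda_\beta-\lambda_\alpha<\sqrt{\lambda_\beta}$. If
$$8\sum_{j\in N}\lambda_j+16\sum_{j\in N}\lambda_j\langle r^6\rangle_j<\sum_{(\alpha,\beta)\in P}\frac{\lambda_\alpha(\sqrt{\lambda_\beta}-\Delta)^2}{\Delta},\tag{7}$$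
then $S_n(\Omega_\varepsilon)D(\Omega_\varepsilon)^2<4\sum_{j\in N}\lambda_j=S_n(\mathbb D)D(\mathbb D)^2$ for all sufficiently small $\varepsilon>0$.

*Proof.* **Step 1: mixed trial functions.** This step produces the term $-V^2/\Delta$. Transplant $v_\alpha=u_\alpha+\varepsilon c_\alpha u_\beta$ for $(\alpha,\beta)\in P$, with real constants $c_\alpha$ to be chosen, and $v_j=u_j$ for the other $j\in N$.

*Energy.* The functions $u_j$ are orthogonal in energy, $\int\nabla u_j\cdot\nabla\bar u_k=\lambda_j\delta_{jk}$. The $\beta$'s are distinct and outside $N$, so no off-diagonal entries arise. Thus $K$ is diagonal, with entries $\lambda_j$, plus $\varepsilon^2c_\alpha^2\lambda_\beta$ at $\alpha$.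

*Mass.* At order $\varepsilon$, the terms $\varepsilon c_\alpha\langle u_\beta,u_l\rangle$ vanish for $l\in N$. On the diagonal at order $\varepsilon^2$ we collect $\int b|u_j|^2$, the cross term $2c_\alpha A_{\alpha\beta}$, and $c_\alpha^2\|u_\beta\|^2$. With $A$ now restricted to $N$,
$$M=I+\varepsilon A+\varepsilon^2\tilde B+O(\varepsilon^3),\qquad\tilde B_{jj}=16\langle r^6\rangle_j+\bigl[\,2c_\alpha A_{\alpha\beta}+c_\alpha^2\text{ if }j=\alpha\,\bigr].$$
For small $\varepsilon$, $M$ is invertible, so the trial functions are linearly independent. The data $N,P,(c_\alpha)$ are fixed, the matrices have fixed size, and their entries are polynomial in $\varepsilon$, so the $O$-constants depend only on these data.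

*Trace.* Insert $M^{-1}=I-\varepsilon A+\varepsilon^2(A^2-\tilde B)+O(\varepsilon^3)$. The order-$\varepsilon$ term is $-\sum\lambda_jA_{jj}=0$. At $\alpha$ the terms in $c_\alpha$ are $c_\alpha^2\lambda_\beta-\lambda_\alpha(2c_\alpha A_{\alpha\beta}+c_\alpha^2)=c_\alpha^2\Delta-2c_\alpha\lambda_\alpha A_{\alpha\beta}$. So
$$\operatorname{tr}(M^{-1}K)=\sum_N\lambda_j+\varepsilon^2\Bigl[\sum_{j\in N}\lambda_j\Bigl(\sum_{l\in N}|A_{jl}|^2-16\langle r^6\rangle_j\Bigr)+\sum_P\bigl(c_\alpha^2\Delta-2c_\alpha\lambda_\alpha A_{\alpha\beta}\bigr)\Bigr]+O(\varepsilon^3).$$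

*Two estimates.* Since $A_{jl}=\langle au_j,u_l\rangle$, Bessel's inequality gives
$$\sum_{l\in N}|A_{jl}|^2\le\|au_j\|^2=\int64r^6\cos^2(3\theta)|u_j|^2=32\langle r^6\rangle_j .$$
With $V_{\alpha\beta}:=\lambda_\alpha A_{\alpha\beta}$, the quadratic in $c_\alpha$ is minimized at $c_\alpha=V_{\alpha\beta}/\Delta$, with value $-V_{\alpha\beta}^2/\Delta$. By (1),
$$S_n(\Omega_\varepsilon)\le\sum_N\lambda_j+\varepsilon^2\Bigl[16\sum_N\lambda_j\langle r^6\rangle_j-\sum_P\frac{V_{\alpha\beta}^2}\Delta\Bigr]+O(\varepsilon^3).\tag{8}$$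

**Step 2: a lower bound for the coupling.** This step shows that $V=V_{\alpha\beta}$ has size about $\lambda_\alpha$ when $\Delta$ is small, by moving the integral to the boundary, where (4) gives everything. Let $f=z^4$, and with $\partial=\frac12(\partial_x-i\partial_y)$, $\bar\partial=\frac12(\partial_x+i\partial_y)$ put
$$Xu=f\partial u+\bar f\,\bar\partial u=\mathrm{Re}f\,u_x+\mathrm{Im}f\,u_y .$$
Write $\nabla^2=4\partial\bar\partial$ for the Laplacian. As $f$ is holomorphic,
$$\nabla^2(f\partial u)=4\partial(f\,\partial\bar\partial u)=f'\nabla^2u+f\,\partial\nabla^2u,$$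
and similarly $\nabla^2(\bar f\bar\partial u)=\overline{f'}\,\nabla^2u+\bar f\,\bar\partial\nabla^2u$. Hence $\nabla^2(Xu)=X\nabla^2u+2\,\mathrm{Re}(f')\nabla^2u$, and $2\,\mathrm{Re}f'=8r^3\cos3\theta=a$. Put $u=u_\alpha$ and integrate against $\bar u_\beta$:
$$\int_{\mathbb D}\bar u_\beta\nabla^2(Xu_\alpha)=-\lambda_\alpha\int_{\mathbb D}\bar u_\beta Xu_\alpha-V .$$
By Green's formula and $u_\beta=0$ on $\partial\mathbb D$, the same integral is
$$\int_{\mathbb D}\bar u_\beta\nabla^2(Xu_\alpha)=-\lambda_\beta\int_{\mathbb D}\bar u_\beta Xu_\alpha-\oint\partial_n\bar u_\beta\,Xu_\alpha .$$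
On $\partial\mathbb D$ the gradient of $u_\alpha$ is normal, so $Xu_\alpha=\mathrm{Re}(z^4\bar z)\,\partial_nu_\alpha=\cos3\theta\,\partial_nu_\alpha$. Comparing,
$$V=\oint\cos3\theta\,\partial_nu_\alpha\,\partial_n\bar u_\beta+\Delta\int_{\mathbb D}\bar u_\beta Xu_\alpha .\tag{9}$$
By (4) the boundary integrand is $\pm\frac{\sqrt{\lambda_\alpha\lambda_\beta}}\pi\cos3\theta\,e^{i(m_\alpha-m_\beta)\theta}$. Since $m_\beta-m_\alpha=\pm3$ and $\int_0^{2\pi}\cos3\theta\,e^{\mp3i\theta}d\theta=\pi$, the boundary integral is $\pm\sqrt{\lambda_\alpha\lambda_\beta}$. Since $|f|\le1$, Cauchy–Schwarz gives $|Xu_\alpha|\le|\nabla u_\alpha|$, so $\bigl|\int\bar u_\beta Xu_\alpha\bigr|\le\|u_\beta\|\,\|\nabla u_\alpha\|=\sqrt{\lambda_\alpha}$. Therefore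
$$|V|\ge\sqrt{\lambda_\alpha}\,\bigl(\sqrt{\lambda_\beta}-\Delta\bigr)>0 .\tag{10}$$

**Step 3: pay for the diameter.** Multiply (8) by the bound of Lemma 1 and use (10):
$$S_n(\Omega_\varepsilon)D(\Omega_\varepsilon)^2\le4\Bigl\{\sum_N\lambda_j+\varepsilon^2\Bigl[8\sum_N\lambda_j+16\sum_N\lambda_j\langle r^6\rangle_j-\sum_P\frac{\lambda_\alpha(\sqrt{\lambda_\beta}-\Delta)^2}\Delta\Bigr]+O(\varepsilon^3)\Bigr\}.$$
By (7) the square bracket is a negative constant, so for small $\varepsilon$ the right side is less than $4\sum_N\lambda_j$. $\square$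

By (5), the left side of (7) is at most
$$L_n:=\tfrac{40}3\sum_{j\in N}\lambda_j+\tfrac{32}3\sum_{j\in N}(m_j^2-1).\tag{11}$$

## 8. The pair $j_{4,2}\approx11.065$, $j_{7,1}\approx11.086$: proof of Theorem 1

**Step 1: the left side of (7).** With the sums of Section 6, (11) gives
$$L_{24}<22\,203,\qquad L_{25}<23\,990,\qquad L_{26}<26\,142 .$$
For instance $\frac{40}3\cdot1502+\frac{32}3\cdot204=20\,026.7+2176<22\,203$.

**Step 2: the gain from one pair.** Let $\alpha_\pm=(\pm4,2)$ and $\beta_\pm=(\pm7,1)$, so $m_{\beta_\pm}-m_{\alpha_\pm}=\pm3$. Allowing for rounding in the table,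
$$0<\Delta=(j_{7,1}-j_{4,2})(j_{7,1}+j_{4,2})\le0.02168\cdot22.1512<0.481,$$
which is below $\sqrt{\lambda_\beta}=j_{7,1}$. The function $(\sqrt{\lambda_\beta}-\Delta)^2/\Delta$ decreases in $\Delta$ on $(0,\sqrt{\lambda_\beta})$, so each pair contributes to the right side of (7)
$$\frac{j_{4,2}^2(j_{7,1}-\Delta)^2}\Delta\ge\frac{(11.0647\cdot10.6053)^2}{0.481}>28\,600 .$$

**Step 3: choose $N$ and $P$.** The cut must separate at least one $\alpha$ from its $\beta$.

* $n=24$: $N=\{\text{first }23\}\cup\{\alpha_+\}$, $P=\{(\alpha_+,\beta_+)\}$, and $22\,203<28\,600$.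
* $n=25$: $N=\{\text{first }23\}\cup\{\alpha_+,\alpha_-\}$, $P=\{(\alpha_+,\beta_+),(\alpha_-,\beta_-)\}$, and $23\,990<57\,200$.
* $n=26$: $N=\{\text{first }23\}\cup\{\alpha_+,\alpha_-,\beta_+\}$, $P=\{(\alpha_-,\beta_-)\}$, and $26\,142<28\,600$.

In each case (7) holds, and Proposition A proves Theorem 1. The conjecture is disproved. $\blacksquare$

At $n=27$ both $\beta$'s lie in $N$, and these four indices offer no pair.

## 9. Zeros of $J_m$ near $2m+3$: proof of Theorem 2

To repeat this for infinitely many $n$, first see how small $\Delta$ must be. The left side of (7) is at most $24\sum_N\lambda_j\le24n\lambda_n$, since $\langle r^6\rangle_j\le1$, and $n\le\lambda_n/2$ by Li–Yau with $A=\pi$. So the cost is at most $12\lambda_n^2$. Two pairs gain about $2\lambda_n^2/\Delta$. It suffices to have $\Delta$ below a fixed constant less than $1/6$.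

Where should a zero of $J_m$ nearly coincide with one of $J_{m+3}$? At a zero $x$ of $J_m$, the recurrence $J_{\nu+1}=\frac{2\nu}xJ_\nu-J_{\nu-1}$ gives $J_{m+2}(x)=\frac{2(m+1)}xJ_{m+1}(x)$ and then
$$J_{m+3}(x)=\rho\,J_{m+1}(x),\qquad\rho=\frac{4(m+1)(m+2)-x^2}{x^2}=\frac{(2m+3)^2-1-x^2}{x^2}.\tag{12}$$
So $J_{m+3}$ is nearly zero at $x$ when $x\approx2m+3$. The pair of Section 8 is of this kind: for $m=4$ we have $2m+3=11$, $x=j_{4,2}\approx11.065$, and $\rho\approx(120-122.43)/122.43\approx-0.020$. The plan is to find infinitely many $m$ for which $J_m$ has a zero very near $2m+3$.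

Fix $\delta=1/100$. "Large" means larger than an absolute constant.

**Step 0: asymptotics of $J_m(m\sec\beta)$.** This step locates the sign changes of $J_m$ around $2m$. Claim: uniformly for $\beta$ in a compact subset $Q$ of $(0,\pi/2)$,
$$J_m(m\sec\beta)=\sqrt{\tfrac2{\pi m\tan\beta}}\,\Bigl[\cos\bigl(m\tan\beta-m\beta-\tfrac\pi4\bigr)+O(m^{-1/2})\Bigr].\tag{13}$$
From $J_m(x)=\frac1\pi\int_0^\pi\cos(m\tau-x\sin\tau)\,d\tau$,
$$J_m(m\sec\beta)=\tfrac1\pi\mathrm{Re}\int_0^\pi e^{im\varphi(\tau)}d\tau,\qquad\varphi(\tau)=\tau-\sec\beta\sin\tau .$$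
On $[0,\pi]$ the derivative $\varphi'=1-\sec\beta\cos\tau$ is negative for $\tau<\beta$ and positive for $\tau>\beta$. Also $\varphi(\beta)=\beta-\tan\beta$ and $\varphi''(\beta)=\tan\beta>0$. By Taylor's formula $\varphi(\tau)-\varphi(\beta)=(\tau-\beta)^2g(\tau,\beta)$ with $g=\int_0^1(1-u)\varphi''(\beta+u(\tau-\beta))\,du$ smooth. Here $g>0$: at $\tau=\beta$ it is $\frac12\tan\beta$, and elsewhere $\varphi(\tau)>\varphi(\beta)$. Put $s=(\tau-\beta)\sqrt g$, so $s^2=\varphi(\tau)-\varphi(\beta)$. Then $ds/d\tau=\varphi'/(2s)>0$ for $\tau\ne\beta$, and $ds/d\tau=\sqrt{\tan\beta/2}>0$ at $\tau=\beta$. So $s$ is a smooth change of variables, depending smoothly on $\beta$, from $[0,\pi]$ onto $[-s_0,s_1]$ with $s_0^2=\tan\beta-\beta$ and $s_1^2=\pi-\beta+\tan\beta$, both bounded below by positive constants on $Q$. The integral becomes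
$$e^{im\varphi(\beta)}\int_{-s_0}^{s_1}e^{ims^2}h(s)\,ds,\qquad h=\frac{d\tau}{ds},\quad h(0)=\sqrt{2/\tan\beta}.$$
Write $h(s)=h(0)+s\,k(s)$ with $k$ bounded in $C^1$ uniformly for $\beta\in Q$. Integrating by parts,
$$\int_{-s_0}^{s_1}e^{ims^2}sk\,ds=\Bigl[\frac{e^{ims^2}k}{2im}\Bigr]_{-s_0}^{s_1}-\frac1{2im}\int_{-s_0}^{s_1}e^{ims^2}k'\,ds=O(1/m).$$
The full Fresnel integral is $\int_{\mathbb R}e^{ims^2}ds=\sqrt{\pi/m}\,e^{i\pi/4}$, and its tails beyond $-s_0$ and $s_1$ are $O(1/m)$, again by parts. So the integral is $e^{im\varphi(\beta)}\bigl[\sqrt{2/\tan\beta}\sqrt{\pi/m}\,e^{i\pi/4}+O(1/m)\bigr]$. Taking real parts, with $\cos(m(\beta-\tan\beta)+\frac\pi4)=\cos(m\tan\beta-m\beta-\frac\pi4)$, gives (13).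

**Step 1: many $m$ with a zero of $J_m$ within $\delta$ of $2m+3$.** With $y=m\sec\beta$, the phase in (13) is
$$\Phi_m(y)=\sqrt{y^2-m^2}-m\arccos(m/y)-\tfrac\pi4,\qquad\Phi_m'(y)=\frac{\sqrt{y^2-m^2}}y .$$
For $y\in[2m,2m+4]$ and $m\ge4$ we have $2\le\sec\beta\le3$, so $\beta$ stays in a compact subset of $(0,\pi/2)$, and $\Phi_m'(y)=\frac{\sqrt3}2+O(1/m)$. As $\Phi_m(2m)=m(\sqrt3-\frac\pi3)-\frac\pi4$,
$$\Phi_m(2m+3)=\Psi_m+O(1/m),\qquad\Psi_m:=m\bigl(\sqrt3-\tfrac\pi3\bigr)+\tfrac{3\sqrt3}2-\tfrac\pi4 .$$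

**Definition 5 (good $m$).** Call $m$ good if $\Psi_m$ is within $\delta/2$ of $\frac\pi2+\pi\mathbb Z$.

*Example.* $\Psi_{18}-\frac\pi2\approx12.5692$ and $4\pi\approx12.5664$ differ by less than $0.003<\delta/2$, so $m=18$ is good. On the other hand $\Psi_4\approx4.552$, at distance about $0.16$ from $\frac{3\pi}2$, so $m=4$ is not good, although it served in Section 8.

The number $\frac1\pi(\sqrt3-\frac\pi3)=\frac{\sqrt3}\pi-\frac13$ is irrational. Otherwise $\sqrt3/\pi$, hence $3/\pi^2$, hence $\pi^2$, would be rational, and $\pi^2$ is irrational. By Weyl's equidistribution of $(m\alpha)$ modulo $1$ for irrational $\alpha$, the good $m$ have density $\delta/\pi>0$.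

Let $m$ be good and large. For a suitable $k\in\mathbb Z$, $|\Phi_m(2m+3)-\frac\pi2-k\pi|\le0.51\delta$. Since $\Phi_m'=0.866\ldots+O(1/m)$, the function $\Phi_m-\frac\pi2-k\pi$ lies in $[-1.5\delta,-0.3\delta]$ at $2m+3-\delta$ and in $[0.3\delta,1.5\delta]$ at $2m+3+\delta$. So $\cos\Phi_m$ has opposite signs at these two points, with modulus at least $\sin(0.3\delta)$, which for large $m$ exceeds the error in (13). Hence $J_m$ has a zero $x$ with $|x-(2m+3)|\le\delta$.

**Step 2: a zero of $J_{m+3}$ within $6\delta/x$ of $x$.** This step turns "nearly zero" in (12) into a nearby zero. Positive zeros of $J_m$ are simple and $J_m'=\frac mxJ_m-J_{m+1}$, so $J_{m+1}(x)=-J_m'(x)\ne0$. In (12), $|(2m+3)^2-x^2|\le\delta(2x+\delta)$, so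
$$|\rho|\le\frac{\delta(2x+\delta)+1}{x^2}\le\frac{3\delta}x\qquad\text{for large }m .$$
Let $H(y)=J_{m+3}(y)/J_{m+1}(x)$. Then $H(x)=\rho$, and from $J_{m+3}'=J_{m+2}-\frac{m+3}xJ_{m+3}$ at $x$,
$$H'(x)=\frac{2(m+1)}x-\frac{m+3}x\rho\to1 .$$
We need $H'$ to stay near $1$ on an interval of fixed length. For $|y-x|\le1$ and $m$ large, $0\le1-(m+3)^2/y^2\le1$, so Bessel's equation $H''+H'/y+(1-(m+3)^2/y^2)H=0$ gives $|H''|\le|H'|/y+|H|\le|H'|+|H|$. Put $\mathcal E=H^2+H'^2$. Then
$$|\mathcal E'|\le2|HH'|+2|H'|(|H'|+|H|)=4|HH'|+2H'^2\le4\mathcal E .$$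
For large $m$, $\mathcal E(x)\le2$, so $\mathcal E\le2e^4$ and $|H''|\le\sqrt{2\mathcal E}\le2e^2$ on $|y-x|\le1$. For large $m$, $H'(x)\ge\frac34$, so $H'\ge\frac12$ for $|y-x|\le\eta_0:=1/(8e^2)$. For large $m$, $2|\rho|\le\eta_0$. Since $H(x)=\rho$ and $H'\ge\frac12$, $H$ has a zero $x'$ with $|x'-x|\le2|\rho|\le6\delta/x$. Consequently
$$\Delta:=|x'^2-x^2|\le\tfrac{6\delta}x\bigl(2x+\tfrac{6\delta}x\bigr)\le13\delta=0.13 .$$

**Step 3: the two zeros differ.** Proposition A needs $\Delta>0$, so a common zero of $J_m$ and $J_{m+3}$ must be excluded. Suppose $x'=x$. Then $\rho=0$, that is, $x^2/4=q:=(m+1)(m+2)$, an integer. Put $g_k=(x/2)^kJ_{m+k}(x)$. Multiplying the Bessel recurrence by $(x/2)^{k+1}$,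
$$g_{k+1}=(m+k)g_k-q\,g_{k-1}\quad(k\ge1),\qquad g_0=0,\quad g_1\ne0 .$$
So all $g_k/g_1$ are integers. By $|J_\nu(x)|\le(x/2)^\nu/\nu!$ for integers $\nu\ge0$, $|g_k|\le(x/2)^{m+2k}/(m+k)!\to0$. Integers tending to $0$ are eventually $0$, so $g_k=0$ for all large $k$. As $q\ne0$, the recurrence can be run backwards, $g_{k-1}=\bigl((m+k)g_k-g_{k+1}\bigr)/q$, and gives $g_1=0$, a contradiction. So $\Delta>0$.

**Step 4: apply Proposition A.** Let $m$ be good and large, $\lambda_\alpha=\min(x^2,x'^2)$ and $\lambda_\beta=\max(x^2,x'^2)$. Let $\alpha_\pm,\beta_\pm$ be the corresponding indices, with angular numbers $\pm m$ and $\pm(m+3)$ in the appropriate order, so that $m_{\beta_\pm}-m_{\alpha_\pm}\in\{3,-3\}$. Let $N$ be the set of all indices with $\lambda_j\le\lambda_\alpha$, let $n=n(m)=\#N$, and $P=\{(\alpha_+,\beta_+),(\alpha_-,\beta_-)\}$. The $\beta$'s are outside $N$ because $\Delta>0$, and $\Delta\le0.13<\sqrt{\lambda_\beta}$. We have $\lambda_n=\lambda_\alpha$, and Li–Yau gives $\lambda_n\ge2n$,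 so $n\le\lambda_\alpha/2$. The left side of (7) is at most $24\sum_N\lambda_j\le24n\lambda_\alpha\le12\lambda_\alpha^2$. The right side is at least
$$\frac{2\lambda_\alpha^2(1-\Delta/\sqrt{\lambda_\alpha})^2}\Delta\ge\frac2{0.13}\lambda_\alpha^2(1-o(1))>12\lambda_\alpha^2$$
for large $m$, since $2/0.13>15$. So the strict inequality of Theorem 2 holds for $n=n(m)$ whenever $m$ is good and $m\ge m_0$, with $m_0$ an absolute constant that we may take to be at least $10$.

**Step 5: count the values $n(m)$.** We have $\sqrt{\lambda_{n(m)}}=\sqrt{\lambda_\alpha}\in(2m+2,2m+4)$. These intervals are disjoint for distinct $m$, so distinct $m$ give distinct $n(m)$. Moreover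
$$n(m)\le\frac{\lambda_\alpha}2\le\frac{(2m+4)^2}2=2m^2+8m+8\le3m^2\qquad(m\ge10).$$
So every good $m$ with $m_0\le m\le\sqrt{T/3}$ yields an integer $n(m)\le T$. Since the good $m$ have density $\delta/\pi$, for large $T$ there are at least $\frac\delta{2\pi}\sqrt{T/3}$ of them, and Theorem 2 holds with $c=\delta/(2\pi\sqrt3)$. $\blacksquare$

Theorems 2 and 3 are compatible: in Theorem 2 the domain depends on $n$, with $\varepsilon<\varepsilon_0(n)$, while for one fixed $\Omega_\varepsilon$ Theorem 3(b) gives the conjectured inequality for all $n\ge n_0(\Omega_\varepsilon)$.
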